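\title{Weakly open sets of radius one and the convex point of continuity property}

\begin{abstract}
We prove that every real Banach space failing the convex point of continuity property has an equivalent norm for which every nonempty relatively weakly open subset of the unit ball has radius $1$ and diameter $2$. No separability assumption is needed, and the existence of such a norm characterizes the failure of the property. The new ball is built in countably many stages. Weak$^*$ compactness replaces the enumeration of weak neighborhoods, and finite trees carrying geometrically weighted functionals keep the norming functionals almost of norm one.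
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $X$ is a real Banach space and $B_X$ is its closed unit ball. A subset $W$ of a set $C\subseteq X$ is \emph{relatively weakly open} in $C$ if $W=V\cap C$ for a weakly open set $V\subseteq X$. Equivalently, for each $w\in W$ there are $\rho>0$ and functionals $h_1,\dots,h_k\in X^*$ of norm at most $1$ with
\[
\{y\in C: |h_j(y-w)|<\rho \text{ for all } j\le k\}\subseteq W .
\]
A point $x\in C$ is a \emph{point of continuity} of $C$ if the identity map $(C,\text{weak})\to(C,\|\cdot\|)$ is continuous at $x$, that is, if every norm ball centered at $x$ contains a relatively weakly open neighborhood of $x$ in $C$. The space $X$ has the \emph{convex point of continuity property} (CPCP) if every nonempty bounded closed convex subset of $X$ has a point of continuity. An equivalent norm changes neither the weak topology, nor the norm topology, nor the class of bounded closed convex sets, so the CPCP is preserved under equivalent renormings.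

The CPCP says that small weakly open pieces can be cut from every bounded closed convex set. We are interested in the opposite behavior of the unit ball, measured by the diameter or by the \emph{radius}
\[
\operatorname{rad}(W)=\inf_{x\in X}\ \sup_{y\in W}\|x-y\|
\]
of a bounded set $W\subseteq X$. Taking the center $x$ in $W$, and using the triangle inequality through an arbitrary center, we get for nonempty bounded $W$
\begin{equation}\label{eq:raddiam}
\operatorname{rad}(W)\le\operatorname{diam}(W)\le 2\operatorname{rad}(W).
\end{equation}
If $W\subseteq B_X$, the center $x=0$ gives $\operatorname{rad}(W)\le1$, and $W$ has radius $1$ if and only if for every $x\in X$ and $\varepsilon>0$ there is $y\in W$ with $\|x-y\|\ge1-\varepsilon$.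

Three examples show the range. In a Hilbert space, for $\|u\|=1$, every $y$ in the slice $\{y\in B_X:\langle y,u\rangle>1-\alpha\}$ satisfies $\|y-u\|^2\le 2-2\langle y,u\rangle<2\alpha$, so the ball has relatively weakly open subsets of arbitrarily small radius. In $c_0$, a nonempty relatively weakly open $W\subseteq B_X$ contains a finitely supported point $w$, and then also $w\pm e_N$ for all large $N$, because the unit vectors $e_N$ tend weakly to $0$; so $W$ has diameter $2$, and radius $1$ by \eqref{eq:raddiam}. In any infinite-dimensional space such a $W$ contains a point of norm one: if $w\in W$ and $v\ne0$ lies in the kernels of $h_1,\dots,h_k$, choose $t$ with $\|w+tv\|=1$. Thus the origin is always a useless center, and radius $1$ means that no other center does better.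

If $X$ has the CPCP, then under every equivalent norm the ball has a point of continuity, so the behavior of $c_0$ is out of reach. The following question, posed in \cite{LR}, asks whether the CPCP is the only obstruction.

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be a Banach space failing the CPCP. Is there an equivalent norm on $X$ for which every nonempty relatively weakly open subset of the unit ball has radius $1$?}
\medskip

It is easy to find an equivalent norm for which these radii are bounded below by a positive constant (Section~\ref{sec:first}), which suggests a positive answer. The difficulty is to reach the extreme value $1$. We show that this is always possible. In the statements below, $B_X$ and the norm of a functional refer to the new norm.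

\begin{theorem}\label{thm:radius}
If $X$ fails the CPCP, then $X$ has an equivalent norm such that every nonempty relatively weakly open subset of $B_X$ has radius $1$.
\end{theorem}

\begin{theorem}\label{thm:main}
If $X$ fails the CPCP, then $X$ has an equivalent norm $\|\cdot\|$ with the following property. For every nonempty relatively weakly open $W\subseteq B_X$, every finite $\Xi\subset X^{**}$ and every $\tau>0$ there are $y^+,y^-\in W$ and $g\in X^*$, $\|g\|\le1$, with
\[
g(y^+)>1-\tau,\qquad g(y^-)<-1+\tau,\qquad |\zeta(g)|<\tau\quad(\zeta\in\Xi).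
\]
\end{theorem}

The usual norm of $c_0$ has this property. Take a finitely supported $w\in W$ and an infinite set of indices along which every $\zeta\in\Xi\subset\ell_\infty$ converges. For $N\ne M$ far out in this set, put $y^\pm=w\pm(e_N-e_M)$ and $g=\frac12(e_N^*-e_M^*)$, where $e_N^*$ is the $N$-th coordinate functional.

\begin{corollary}\label{cor:char}
For a Banach space $X$ the following are equivalent.
\begin{itemize}
\item[(i)] $X$ fails the CPCP.
\item[(ii)] $X$ has an equivalent norm for which all nonempty relatively weakly open subsets of $B_X$ have diameter $2$.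
\item[(iii)] $X$ has an equivalent norm for which all nonempty relatively weakly open subsets of $B_X$ have radius $1$.
\item[(iv)] $X$ has an equivalent norm for which the radii of the nonempty relatively weakly open subsets of $B_X$ are bounded below by some $c>0$.
\end{itemize}
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:radius} and Corollary~\ref{cor:char} from Theorem~\ref{thm:main}]
Take the norm of Theorem~\ref{thm:main} and a nonempty relatively weakly open $W\subseteq B_X$. Given $z\in X$ and $\varepsilon>0$, apply the theorem with $\Xi=\{z\}$ and $\tau=\varepsilon/2$. Then $y^+\in W$ and $\|z-y^+\|\ge g(y^+)-g(z)>1-2\tau=1-\varepsilon$. So $W$ has radius $1$, which is Theorem~\ref{thm:radius}. Also $\|y^+-y^-\|\ge g(y^+)-g(y^-)>2-2\tau$, so $W$ has diameter $2$, and (i) implies (ii). By \eqref{eq:raddiam} and $\operatorname{rad}(W)\le1$, (ii) implies (iii), and (iii) implies (iv) with $c=1$. Finally, assume (iv). A point of continuity $x$ of the new ball would have a relatively weakly open neighborhood inside the ball of radius $c/2$ centered at $x$, and this neighborhood would have radius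 at most $c/2<c$. So the new ball has no point of continuity, and $X$ fails the CPCP in the new norm, hence in the original one.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:main}. Section~\ref{sec:model} shows the mechanism in $c_0$, where everything can be computed by hand.

\section{A uniform constant and a first renorming}\label{sec:first}

A set without points of continuity may still have small relatively weakly open subsets. The construction needs a set with a uniform lower bound, and passing to a suitable convex subset provides one.

\begin{lemma}\label{lem:cpcp}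
$X$ has the CPCP if and only if every nonempty bounded closed convex set $C\subseteq X$ has nonempty relatively weakly open subsets of arbitrarily small diameter.
\end{lemma}

\begin{proof}
A point of continuity has relatively weakly open neighborhoods of arbitrarily small diameter. Conversely, assume the condition and fix $C$. Put $O_0=C_0=C$. Suppose that $C_n\subseteq C$ is nonempty, closed and convex, and that $O_n\subseteq C_n$ is relatively weakly open in $C$ and norm dense in $C_n$. Choose a weakly open $V$ such that $V\cap C_n$ is nonempty of diameter at most $1/(n+1)$. By density there is $x\in V\cap O_n$. As $V\cap O_n$ is relatively weakly open in $C$, there are $h_1,\dots,h_k\in X^*$ and $\rho>0$ with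
\[
C_{n+1}:=\{y\in C:|h_j(y-x)|\le\rho \text{ for all } j\}\subseteq V\cap O_n .
\]
Let $O_{n+1}$ be defined by the strict inequalities. It is dense in $C_{n+1}$, since $x+t(y-x)\in O_{n+1}$ for $y\in C_{n+1}$ and $0\le t<1$. The closed sets $C_n$ decrease and their diameters tend to $0$, so by completeness they have a common point. It lies in $C_{n+1}\subseteq O_n$ for every $n$, and $\operatorname{diam}O_n\le1/n$ for $n\ge 1$, so it is a point of continuity of $C$.
\end{proof}

From now on $X$ fails the CPCP. We write $|\cdot|$ for the original norm of $X$, $X^*$ and $X^{**}$, and $U_X,U_{X^*},U_{X^{**}}$ for the closed unit balls; norms of vectors and functionals refer to $|\cdot|$ unless they are written $\|\cdot\|$. By Lemma~\ref{lem:cpcp} there are a nonempty bounded closed convex set $C$ and $\delta>0$ such that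
\begin{equation}\label{eq:delta}
\text{every nonempty relatively weakly open subset of $C$ has diameter at least }\delta .
\end{equation}
Translations and dilations are weak homeomorphisms, so after changing $\delta$ we may assume $0\in C\subseteq U_X$. Applying \eqref{eq:delta} to $C$ itself gives $\delta\le2$. We fix
\[
\Lambda=\frac4\delta\ \ (\ge2),\qquad \eta=\frac1{4\Lambda}.
\]
The number $\Lambda$ will bound the norms of all functionals we construct, the new ball will contain $\eta U_X$, and only the relation $2\Lambda\eta=\frac12$ matters.

We use the following standard facts. The space $X$ sits isometrically in $X^{**}$, and the weak$^*$ topology of $X^{**}$ induces the weak topology on $X$. The balls $U_{X^*}$ and $U_{X^{**}}$ are weak$^*$ compact (Banach--Alaoglu), so closed balls of $X^{**}$ are weak$^*$ closed. If $B\subseteq X$ is closed, convex and symmetric and $\eta U_X\subseteq B\subseteq RU_X$, then $\|x\|=\inf\{t>0:x\in tB\}$ is an equivalent norm with closed unit ball $B$, it satisfies $\|x\|\ge|x|/R$, and the dual norm is $\|g\|=\sup_B|g|$.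

The obvious candidate for the new ball is the symmetrization
\[
B_0=\overline{C-C+\eta U_X},\qquad \eta U_X\subseteq B_0\subseteq(2+\eta)U_X .
\]
A nonempty relatively weakly open $W\subseteq B_0$ is relatively norm open, so it contains a point $p-q+x$ with $p,q\in C$ and $|x|\le\eta$. The set $\{p'\in C:p'-q+x\in W\}$ is nonempty and relatively weakly open in $C$. By \eqref{eq:delta}, $W$ has diameter at least $\delta/(2+\eta)$ in the norm of $B_0$. This gives condition (iv) of Corollary~\ref{cor:char}, but the argument gives no more.

\section{The idea, in $c_0$}\label{sec:model}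

To certify diameter $2$ near a point $w=p-q+x$ of a ball $B$, we want points $y^\pm\in B$ weakly close to $w$ and a functional $\varphi$ with $\varphi(y^\pm)\approx\pm1$ and $\sup_B|\varphi|\approx1$. Natural candidates are
\[
y^+=p'-q+x,\qquad y^-=p-q'+x,
\]
where $p',q'\in C$ are weakly close to $p,q$, and $\varphi(p)=\varphi(q)=0$, $\varphi(p')\approx\varphi(q')\approx1$, $\varphi(x)\approx0$. Two coordinates are needed because $C$ is not symmetric: $p+d\in C$ does not give $p-d\in C$, so we lower $\varphi$ by moving $q$ instead. For $B_0$ we have $\sup_{B_0}\varphi=\sup_C\varphi-\inf_C\varphi+\eta|\varphi|$, and nothing keeps this near $1$. We therefore build a smaller ball: start from $\eta U_X$ and add, in countably many stages, only the points $y^\pm$ that are needed.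

A functional $\varphi$ chosen at stage $n$ must be controlled on three kinds of points. On \emph{older} points $p-q+x$ this is easy: the vectors $p,q$ used so far span a finite-dimensional space, on which $\varphi$ can vanish, and $|\varphi(x)|\le\eta|\varphi|$ is below $1$. On \emph{later} points it is also easy: a later point differs from an existing one by a vector that we make very small on all functionals chosen before. The difficulty lies with points of the \emph{same} stage. The pairs $(p,q)$ can be listed in a sequence, but the weak neighborhoods of $w$ and the vectors $x\in\eta U_X$ in general cannot. So one stage must serve all $x$ and all neighborhoods of a given complexity at once, by a finite family of points and functionals, and the members of the family interact.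

Let us see this in $X=c_0$ with $C=\{y:0\le y(N)\le1\text{ for all }N\}$, looking only at $y^+$, at the base point $p=q=0$, and with any $\eta\le\frac14$. For a finite \emph{window} $J\subset\mathbb N$ let $I(J)$ be the set of pairs $i=(N,M)$ of distinct elements of $J$, and put $d_i=e_N$, $f_i=e_N^*-e_M^*$. Then
\[
|f_i|=2,\qquad f_i(d_i)=1,\qquad f_i(d_{i'})\in\{-1,0,1\}.
\]
A large window passes all tests of a given size. Let $m=\lfloor2/\varepsilon\rfloor+1$ and $\#J>k/\varepsilon+m^k$. Given $h_1,\dots,h_k\in U_{\ell_1}$ and $\zeta_1,\dots,\zeta_k\in U_{\ell_\infty}$, at most $k/\varepsilon$ indices $N$ have $|h_j(N)|\ge\varepsilon$ for some $j$. Cut $[-1,1]^k$ into $m^k$ cubes of side $2/m<\varepsilon$. Two of the remaining indices, $N$ and $M$, have $(\zeta_j(N))_j$ and $(\zeta_j(M))_j$ in the same cube, and $i=(N,M)$ satisfies $|h_j(d_i)|<\varepsilon$ and $|\zeta_j(f_i)|<\varepsilon$ for all $j$. Taking $x$ as one of the $\zeta_j$ makes $f_i(x)$ small.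

\emph{One level.} Add all points $d_i+x$ with $|x|\le\eta$ and $|f_i(x)|\le\varepsilon$. Then $f_i\ge1-\varepsilon$ on its own points, but it overshoots on the others. For distinct $N,M,M'\in J$, $i=(N,M)$, $i'=(N,M')$ and $x=\eta(e_N+e_{M'}-e_M)$ we have $f_{i'}(x)=0$, so $d_{i'}+x$ is added, and $f_i(d_{i'}+x)=1+2\eta$. The error $2\eta$ cannot be sent to $0$, because $\eta$ is fixed once for all stages.

\emph{Two levels.} Take a window $J_0$ and, for each $i\in I(J_0)$, a window $J_i$, all pairwise disjoint. For $s=(i_1,i_2)$ with $i_1\in I(J_0)$, $i_2\in I(J_{i_1})$ put $p_s=d_{i_1}+d_{i_2}\in C$ and $\varphi_s=\frac12(f_{i_1}+f_{i_2})$, and add the points $p_s+x$ with $|x|\le\eta$ and $|f_{i_1}(x)|,|f_{i_2}(x)|\le\varepsilon$. Tests are passed by choosing $i_1$ and then $i_2$, and $\varphi_s(p_s+x)\ge1-\varepsilon$. Let $t=(i_1',i_2')\ne s$. If $i_1'\ne i_1$, then $f_{i_2'}(p_s)=0$ because the windows are disjoint, so $|\varphi_t(p_s+x)|\le\frac12+2\eta\le1$. If $i_1'=i_1$, then $x$ is small on $f_{i_1'}$, so $|\varphi_t(p_s+x)|\le1+\frac\varepsilon2+\eta$. The overshoot has been halved.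

\emph{$n$ levels.} Continue to a tree of depth $n$ and weight the functionals along a branch by
\begin{equation}\label{eq:weights}
\omega_l=2^{-l}\quad(1\le l<n),\qquad \omega_n=2^{-(n-1)} .
\end{equation}
These weights, which depend on $n$, satisfy
\begin{equation}\label{eq:sums}
\sum_{l=L}^n\omega_l=2^{-(L-1)}\ \ (1\le L\le n),\qquad \sum_{l=1}^L\omega_l=1-2^{-L}\ \ (L<n),\qquad\sum_{l=1}^n\omega_l=1 .
\end{equation}
Suppose the branches $s\neq t$ split at level $L$, and let $f$ be the functional of $t$ at level $l$.
\begin{center}
\begin{tabular}{c|ccc}
 & $l<L$ & $l=L$ & $l>L$\\ \hline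
$|f(p_s)|$ & $1$ & $\le1$ & $0$\\
$|f(x)|$ & $\le\varepsilon$ & $\le2\eta$ & $\le2\eta$
\end{tabular}
\end{center}
Hence $|\varphi_t(p_s+x)|\le\sum_{l\le L}\omega_l+2\eta\sum_{l\ge L}\omega_l+\varepsilon$. For $L<n$ this is $1-2^{-L}+4\eta2^{-L}+\varepsilon\le1+\varepsilon$: the weight that $p_s$ fails to collect beyond the split pays for the contribution of $x$. For $L=n$ it is $1+4\eta2^{-n}+\varepsilon$, and this overshoot tends to $0$.

The deep trees are the price of nonseparability. If $X$ is separable, one can list the vectors $x$ along with the pairs $(p,q)$, treat a single $x$ at each stage and let all functionals of that stage vanish at it; then there is no overshoot. The computation above is unchanged in $c_0(\Gamma)$ with $\Gamma$ uncountable, where no such list exists.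

Three things remain for the general case: a substitute for windows (Section~\ref{sec:move}), trees that move both coordinates, with the order of construction in place of disjoint supports (Section~\ref{sec:trees}), and the bookkeeping (Section~\ref{sec:ball}).

\section{One move}\label{sec:move}

A window has two features: it passes all tests, and $|f_i(d_{i'})|\le1=f_i(d_i)$. The first will come from compactness. The second needs an upper and a lower estimate of the same size, which we get from a local index of noncompactness. For bounded $S\subset X$ and $a\in C$ let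
\begin{align*}
\chi(S)&=\inf\{\rho>0:S\subseteq F+\rho U_{X^{**}}\text{ for some finite }F\subset X^{**}\},\\
r(a)&=\inf\{\chi(W):W\text{ a relatively weakly open neighborhood of $a$ in }C\}.
\end{align*}
Centers are allowed in $X^{**}$ because our functionals must be small on prescribed elements of $X^{**}$. The next lemma is the only place where \eqref{eq:delta}, that is, the failure of the CPCP, is used.

\begin{lemma}\label{lem:index}
For every $a\in C$ we have $\delta/2\le r(a)\le1$.
\end{lemma}

\begin{proof}
The upper bound holds since $C\subseteq\{0\}+U_{X^{**}}$. Let $W\subseteq C$ be nonempty and relatively weakly open, and let $W$ be covered by the balls $\zeta_i+\rho U_{X^{**}}$, $i\le N$, where no ball can be omitted. The balls are weak$^*$ closed, so $W\setminus\bigcup_{i\ge2}(\zeta_i+\rho U_{X^{**}})$ is relatively weakly open in $C$. It is nonempty by minimality and is contained in the first ball, so its diameter is at most $2\rho$. By \eqref{eq:delta}, $\rho\ge\delta/2$.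
\end{proof}

For a subspace $E\subseteq X^{**}$ let $E_\perp=\{f\in X^*:\zeta(f)=0\text{ for all }\zeta\in E\}$.

\begin{lemma}\label{lem:dist}
Let $E\subset X^{**}$ be a finite-dimensional subspace, and let $W\subset X$ be bounded with $\chi(W)>\rho>0$. Then there are $y\in W$ and $f\in E_\perp\cap U_{X^*}$ with $f(y)>\rho$.
\end{lemma}

\begin{proof}
Suppose first that $\operatorname{dist}(y,E)\le\rho$ for all $y\in W$. Given $\gamma>0$, each $y\in W$ lies within $\rho+\gamma$ of a point of $E$, and these points form a bounded subset of $E$, which is covered by finitely many balls of radius $\gamma$. So $\chi(W)\le\rho+2\gamma$ for all $\gamma>0$, a contradiction. Hence some $y\in W$ has $\operatorname{dist}(y,E)>\rho$.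

Let $\sigma=\sup\{f(y):f\in E_\perp\cap U_{X^*}\}$, the norm of $y$ as a functional on $E_\perp$. By the Hahn--Banach theorem there is $\xi\in X^{**}$ with $|\xi|=\sigma$ that agrees with $y$ on $E_\perp$. The linear functional $y-\xi$ on $X^*$ vanishes on the intersection of the kernels of a basis of $E$, so it is a linear combination of that basis. Thus $y-\xi\in E$ and $\rho<\operatorname{dist}(y,E)\le|\xi|=\sigma$.
\end{proof}

\begin{lemma}[One move]\label{lem:move}
Let $a\in C$, $k\ge1$, $\varepsilon\in(0,1)$, and let $\Phi\subset X^*$ and $G\subset X$ be finite. There are a finite set $I\ne\emptyset$, points $y_i\in C$ and functionals $f_i\in X^*$ $(i\in I)$ such that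
\begin{itemize}
\item[(a)] $|\varphi(y_i-a)|<\varepsilon$ for $\varphi\in\Phi$ and $i\in I$;
\item[(b)] $f_i=0$ on $G\cup\{a\}$ and $|f_i|\le\Lambda$;
\item[(c)] $f_i(y_i)=1$ and $|f_i(y_{i'})|\le1+\varepsilon$ for all $i,i'\in I$;
\item[(d)] for all $h_1,\dots,h_k\in U_{X^*}$ and $\zeta_1,\dots,\zeta_k\in U_{X^{**}}$ there is $i\in I$ with $|h_j(y_i-a)|<\varepsilon$ and $|\zeta_j(f_i)|<\varepsilon$ for all $j\le k$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $r=r(a)>0$ and choose $\varepsilon'\in(0,\frac12)$ with $\frac{1+\varepsilon'}{1-\varepsilon'}\le1+\varepsilon$. By the definition of $r$ there are a relatively weakly open neighborhood $W$ of $a$ in $C$ and a finite $F\subset X^{**}$ with $W\subseteq F+r(1+\varepsilon')U_{X^{**}}$. Shrinking $W$, we may assume $|\varphi(y-a)|<\varepsilon$ for all $y\in W$ and $\varphi\in\Phi$. The point of this choice is that the index of $W$ is almost minimal: every smaller neighborhood still has index at least $r$.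

Let $K=(U_{X^*})^k\times(U_{X^{**}})^k$, compact in the product of the weak$^*$ topologies. Fix $(h,\zeta)\in K$ and put
\[
W'=\{y\in W:|h_j(y-a)|<\varepsilon\text{ for all }j\},\qquad E=\operatorname{span}\bigl(F\cup G\cup\{a,\zeta_1,\dots,\zeta_k\}\bigr).
\]
As $W'$ is a relatively weakly open neighborhood of $a$ in $C$, we have $\chi(W')\ge r>r(1-\varepsilon')$. Lemma~\ref{lem:dist} gives $y\in W'$ and $f\in E_\perp\cap U_{X^*}$ with $f(y)>r(1-\varepsilon')$. Put $\hat f=f/f(y)$. The set
\[
\{(h',\zeta')\in K:|h'_j(y-a)|<\varepsilon\text{ and }|\zeta'_j(\hat f)|<\varepsilon\text{ for all }j\}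
\]
is open in $K$, because $y-a\in X$ and $\hat f\in X^*$ define weak$^*$ continuous evaluations. It contains $(h,\zeta)$, because $y\in W'$ and $\zeta_j(\hat f)=0$. Finitely many such sets cover $K$; let $(y_i,f_i)$, $i\in I$, be the corresponding pairs $(y,\hat f)$. Then (d) holds, and (a) holds because $y_i\in W$.

Each $f_i$ vanishes on $G\cup\{a\}$, is annihilated by $F$, and has $|f_i|\le\frac1{r(1-\varepsilon')}\le\frac2r\le\frac4\delta=\Lambda$ by Lemma~\ref{lem:index}. This is (b). For (c), write $y_{i'}=e+r(1+\varepsilon')u$ with $e\in F$ and $u\in U_{X^{**}}$. Then $|f_i(y_{i'})|=r(1+\varepsilon')|u(f_i)|\le\frac{1+\varepsilon'}{1-\varepsilon'}\le1+\varepsilon$.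
\end{proof}

The bound $\Lambda$ does not depend on $a$. This uniformity allows $\eta$ to be fixed in advance.

\section{Trees of moves}\label{sec:trees}

We now iterate Lemma~\ref{lem:move} along a tree, moving the coordinate $p$ at odd levels and $q$ at even levels. In a finite rooted tree the root has level $0$, \emph{siblings} are distinct nodes with the same parent, and for a leaf $s$ we write $s|i$ for the node of level $i$ on the branch from the root to $s$. The leaf $s$ \emph{extends} a node $\mu$ if $\mu=s|i$ for some $i$; in particular $s$ extends itself.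

\begin{lemma}\label{lem:tree}
Let $(a,b)\in C\times C$, $n\ge1$, $\varepsilon\in(0,1)$, let $\Phi\subset X^*$ be finite, and let $G\subset X$ be finite with $a,b\in G$. There are a finite rooted tree $T$ with all leaves at level $2n$, points $p_\nu,q_\nu\in C$ for all nodes $\nu$, and functionals $f_\mu\in X^*$ for the non-root nodes $\mu$, with the following properties.
\begin{itemize}
\item[(T1)] At the root the pair is $(a,b)$. Let $\mu$ be a child of $\nu$. If $\mu$ has odd level, then $q_\mu=q_\nu$, and we put $d_\mu=p_\mu-p_\nu$. If $\mu$ has even level, then $p_\mu=p_\nu$, and we put $d_\mu=q_\mu-q_\nu$.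
\item[(T2)] $|\varphi(d_\mu)|<\varepsilon$ for all $\varphi\in\Phi$ and all non-root $\mu$.
\item[(T3)] $|f_\mu|\le\Lambda$ and $f_\mu=0$ on $G$.
\item[(T4)] Let $s$ be a leaf and $\mu$ a node of odd level. Then $|f_\mu(q_s)|\le n\varepsilon$, and
\[
\begin{array}{ll}
|f_\mu(p_s)-1|\le n\varepsilon & \text{if $s$ extends $\mu$},\\
|f_\mu(p_s)|\le1+(n+1)\varepsilon & \text{if $s$ extends a sibling of $\mu$},\\
|f_\mu(p_s)|\le n\varepsilon & \text{otherwise}.
\end{array}
\]
For a non-root node $\mu$ of even level the same holds with $p_s$ and $q_s$ interchanged.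
\item[(T5)] For all $h_1,\dots,h_n\in U_{X^*}$ and $\zeta_1,\dots,\zeta_n\in U_{X^{**}}$ there is a leaf $s$ with $|h_j(d_{s|i})|<\varepsilon$ and $|\zeta_j(f_{s|i})|<\varepsilon$ for all $j\le n$ and $1\le i\le2n$.
\end{itemize}
\end{lemma}

By (T1), for every leaf $s$,
\begin{equation}\label{eq:telescope}
p_s-a=\sum_{l=1}^nd_{s|2l-1},\qquad q_s-b=\sum_{l=1}^nd_{s|2l}.
\end{equation}

\begin{proof}
Process the nodes of level less than $2n$ one at a time, in order of levels. To process a node $\nu$ of level $i-1$, apply Lemma~\ref{lem:move} with base point $p_\nu$ if $i$ is odd and $q_\nu$ if $i$ is even, with $k=n$ and the given $\varepsilon$, with $\Phi$ enlarged by all functionals constructed so far, and with $G$ enlarged by all points $p_\sigma,q_\sigma$ constructed so far. The index set $I$ becomes the set of children of $\nu$, called a \emph{block}. The points given by the lemma are the new values of the moving coordinate, the other coordinate is inherited from $\nu$, and the functionals given by the lemma are the $f_\mu$. Each level is finite, so the process ends. Property (T1) holds by construction, (T2)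 is part (a) of Lemma~\ref{lem:move}, and (T3) is part (b). For (T5), choose $s|1,s|2,\dots,s|2n$ successively by part (d), each among the children of the previous node.

The order of construction gives two rules, which replace the disjoint windows of Section~\ref{sec:model}. Let $\mu$ lie in the block $\beta$. If a node $\sigma$ was constructed before $\beta$, then $f_\mu(p_\sigma)=f_\mu(q_\sigma)=0$ by part (b). If $\sigma$ was constructed after $\beta$, then $|f_\mu(d_\sigma)|<\varepsilon$ by part (a).

To prove (T4), let $\mu\in\beta$ have odd level; for even level interchange $p$ and $q$ throughout. Fix a leaf $s$. The nodes $s|0,s|1,\dots,s|2n$ are constructed at strictly increasing times, and the root comes before every block. Let $j$ be maximal such that $s|j$ was constructed not later than $\beta$. The nodes $s|i$ with $i>j$ come after $\beta$, and each coordinate changes at most $n$ times along the branch, so by the second rule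
\[
|f_\mu(p_s)-f_\mu(p_{s|j})|\le n\varepsilon,\qquad|f_\mu(q_s)-f_\mu(q_{s|j})|\le n\varepsilon .
\]
If $s$ extends no member of $\beta$, then $s|j$ was constructed before $\beta$, and $f_\mu(p_{s|j})=f_\mu(q_{s|j})=0$ by the first rule. If $s$ extends $\sigma\in\beta$, then $s|j=\sigma$. The coordinate $q_\sigma$ is that of the parent of $\sigma$, so $f_\mu(q_\sigma)=0$ by the first rule. By part (c), $f_\mu(p_\sigma)=1$ if $\sigma=\mu$, and $|f_\mu(p_\sigma)|\le1+\varepsilon$ if $\sigma$ is a sibling of $\mu$. Adding the error $n\varepsilon$ gives all estimates.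
\end{proof}

With the weights \eqref{eq:weights}, define for each leaf $t$ of $T$
\[
O_t=\sum_{l=1}^n\omega_lf_{t|2l-1},\qquad E_t=\sum_{l=1}^n\omega_lf_{t|2l},\qquad \varphi_t=O_t+E_t .
\]
The odd part is meant to detect the moves of $p$ and the even part those of $q$. By (T3) and \eqref{eq:sums},
\begin{equation}\label{eq:phi}
\varphi_t=0\text{ on }G,\qquad|\varphi_t|\le2\Lambda,\qquad|\varphi_t(x)|\le2\Lambda\eta=\tfrac12\ \text{ for }|x|\le\eta .
\end{equation}
The next lemma is the computation of Section~\ref{sec:model} in the general setting.

\begin{lemma}\label{lem:weights}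
Let $s,t$ be leaves of $T$, and let $x\in X$ satisfy $|x|\le\eta$ and $|f_{s|i}(x)|\le\varepsilon$ for $1\le i\le2n$. Then
\begin{gather}
|\varphi_t(p_s-b+x)|,\ |\varphi_t(a-q_s+x)|\ \le\ 1+2^{-n}+(2n+3)\varepsilon,\label{eq:upper}\\
\varphi_s(p_s-b+x)\ge1-(2n+2)\varepsilon,\qquad\varphi_s(a-q_s+x)\le-1+(2n+2)\varepsilon.\label{eq:lower}
\end{gather}
\end{lemma}

\begin{proof}
Since $a,b\in G$, we have
\begin{align*}
\varphi_t(p_s-b+x)&=O_t(p_s)+E_t(p_s)+\varphi_t(x),\\
\varphi_t(a-q_s+x)&=-E_t(q_s)-O_t(q_s)+\varphi_t(x),
\end{align*}
and (T4) with $\sum_l\omega_l=1$ gives $|E_t(p_s)|\le n\varepsilon$ and $|O_t(q_s)|\le n\varepsilon$.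

Let $t=s$. The leaf $s$ extends every $s|i$, so $|O_s(p_s)-1|\le n\varepsilon$ and $|E_s(q_s)-1|\le n\varepsilon$ by (T4). Also $|\varphi_s(x)|\le2\varepsilon$. So the two quantities are within $(2n+2)\varepsilon$ of $1$ and $-1$. This gives \eqref{eq:lower}, and \eqref{eq:upper} for $t=s$.

Let $t\ne s$, let $j$ be the first level with $t|j\ne s|j$, and put $L=\lceil j/2\rceil$. For $i<j$ the leaf $s$ extends $t|i=s|i$, and at level $j$ it extends a sibling of $t|j$. For $i>j$ it does not extend the parent of $t|i$, so it extends neither $t|i$ nor a sibling of it. If $l>L$, then $2l-1>j$ and $2l>j$, so $|f_{t|2l-1}(p_s)|$ and $|f_{t|2l}(q_s)|$ are at most $n\varepsilon$ by the last case of (T4). If $l\le L$, they are at most $1+(n+1)\varepsilon$, a bound valid in all three cases. Therefore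
\[
|O_t(p_s)|,\ |E_t(q_s)|\ \le\ \sum_{l\le L}\omega_l+(n+1)\varepsilon .
\]
If $l<L$, then $2l\le2L-2<j$, so $f_{t|2l-1}=f_{s|2l-1}$ and $f_{t|2l}=f_{s|2l}$ have modulus at most $\varepsilon$ at $x$. The other values $f_{t|i}(x)$ have modulus at most $\Lambda\eta$. By \eqref{eq:sums},
\[
|\varphi_t(x)|\le2\varepsilon\sum_{l<L}\omega_l+2\Lambda\eta\sum_{l\ge L}\omega_l\le2\varepsilon+\tfrac12\,2^{-(L-1)}=2\varepsilon+2^{-L}.
\]
Adding the three estimates, both quantities in \eqref{eq:upper} are at most $\sum_{l\le L}\omega_l+2^{-L}+(2n+3)\varepsilon$. By \eqref{eq:sums} this is $1+(2n+3)\varepsilon$ if $L<n$, and $1+2^{-n}+(2n+3)\varepsilon$ if $L=n$.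
\end{proof}

\section{The new ball}\label{sec:ball}

To move away from a point $w$ of the ball we need a decomposition $w=p-q+x$, not only the point. So we build sets of triples and project them at the end. On $X^3$ let
\[
\pi(p,q,x)=p-q+x,\qquad\iota(p,q,x)=(q,p,-x).
\]
Both maps are linear, $\iota^2=\mathrm{id}$ and $\pi\circ\iota=-\pi$; an $\iota$-invariant set has a symmetric projection. Put $\varepsilon_n=\dfrac{2^{-n}}{2n+3}$.

A \emph{piece} is a set $\{v\}\times R$ with $v\in C\times C$ and $R\subseteq\eta U_X$ nonempty and convex; $v$ is its \emph{vertex}. We construct finite families of pieces $\mathcal P_0\subseteq\mathcal P_1\subseteq\cdots$. For each $n$, let $D_n$ be the convex hull of the union of the pieces in $\mathcal P_n$, and let $Q_n$ be the set of convex combinations with rational weights of their vertices. The set $Q_n$ is countable and nonempty; as soon as it is defined we fix an enumeration of it by $\mathbb N=\{1,2,\dots\}$, repetitions allowed. Since $C$ is convex,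
\[
D_n\subseteq C\times C\times\eta U_X,\qquad Q_n\subseteq C\times C .
\]
This is where convexity of $C$ enters: the ball is convex, so moves must also start from averages of earlier vertices, and Lemma~\ref{lem:tree} needs its root in $C\times C$.

Every pair in $\bigcup_iQ_i$ must be treated at infinitely many stages. Fix a map $n\mapsto(i(n),j(n))$ from $\mathbb N$ to $\{0,1,2,\dots\}\times\mathbb N$ with $i(n)\le n-1$ that takes every value infinitely often. To obtain one, take a sequence in which every pair occurs infinitely often and replace the $n$-th pair by $(0,1)$ whenever its first entry exceeds $n-1$; an occurrence of $(i,j)$ at a place $n>i$ is kept.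

Let $\mathcal P_0$ consist of the single piece $\{(0,0)\}\times\eta U_X$. At stage $n\ge1$ the families $\mathcal P_m$ and trees $T_m$ with $m<n$ are given.
\begin{enumerate}
\item Let $(a_n,b_n)$ be the $j(n)$-th element of $Q_{i(n)}$.
\item Let $T_n$ be the tree given by Lemma~\ref{lem:tree} for $(a_n,b_n)$, $n$, $\varepsilon_n$ and the finite sets
\begin{align*}
\Phi_n&=\{f_\mu:\mu\text{ a non-root node of }T_m,\ m<n\},\\
G_n&=\{0,a_n,b_n\}\cup\{p_\nu,q_\nu:\nu\text{ a node of }T_m,\ m<n\}.
\end{align*}
Through the roots of the earlier trees, $G_n$ contains $a_m,b_m$ for all $m\le n$.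
\item For each leaf $s$ of $T_n$ let
\[
R_s=\{x:(a_n,b_n,x)\in D_{n-1}\text{ and }|f_{s|i}(x)|\le\varepsilon_n\text{ for }1\le i\le2n\},
\]
a convex, possibly empty, subset of $\eta U_X$. The family $\mathcal P_n$ consists of $\mathcal P_{n-1}$ and, for each leaf $s$ of $T_n$ with $R_s\ne\emptyset$, the four pieces
\[
\{(p_s,b_n)\}\times R_s,\quad\{(a_n,q_s)\}\times R_s,\quad\{(b_n,p_s)\}\times(-R_s),\quad\{(q_s,a_n)\}\times(-R_s).
\]
\end{enumerate}
Let $A_n$ be the union of the new pieces of the first two kinds. The last two kinds form $\iota(A_n)$, so
\begin{equation}\label{eq:Dn}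
D_n=\operatorname{conv}\bigl(D_{n-1}\cup A_n\cup\iota(A_n)\bigr),
\end{equation}
and $D_n$ is $\iota$-invariant by induction. The two conditions in $R_s$ have separate roles. The first makes each new point a small move from a point already present, which protects the functionals of earlier stages. The second is the hypothesis of Lemma~\ref{lem:weights}, which controls the functionals of the same stage.

\begin{lemma}\label{lem:structure}
Let $n\ge0$.
\begin{itemize}
\item[(a)] If $(p,q,x)\in D_n$, then $p,q\in\operatorname{conv}G_{n+1}$.
\item[(b)] The set $\{(p,q,x)\in D_n:(p,q)\in Q_n\}$ is norm dense in $D_n$.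
\item[(c)] Every element of $Q_n$ equals $(a_m,b_m)$ for infinitely many $m$.
\end{itemize}
\end{lemma}

\begin{proof}
Write $\{v_\sigma\}\times R_\sigma$ for the pieces of $\mathcal P_n$. They are finitely many convex sets, so the elements of $D_n$ are exactly the sums $\sum_\sigma\lambda_\sigma(v_\sigma,x_\sigma)$ with $x_\sigma\in R_\sigma$, $\lambda_\sigma\ge0$ and $\sum_\sigma\lambda_\sigma=1$. The coordinates of the vertices are $0$, or $a_m,b_m$, or $p_s,q_s$ for leaves $s$ of $T_m$, with $m\le n$. All lie in $G_{n+1}$, which gives (a). For (b), keep the $x_\sigma$ and approximate the weights $\lambda_\sigma$ by rational weights with sum $1$. For (c), the $j$-th element of $Q_n$ is $(a_m,b_m)$ whenever $(i(m),j(m))=(n,j)$.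
\end{proof}

Put
\[
B=\overline{\bigcup_{n\ge0}\pi(D_n)} .
\]
The sets $\pi(D_n)$ are increasing, convex and symmetric. So $B$ is closed, convex and symmetric, and $\eta U_X=\pi(D_0)\subseteq B\subseteq(2+\eta)U_X$. Hence $B$ is the closed unit ball of an equivalent norm $\|\cdot\|$. The functionals of stage $n$ have norm almost at most one.

\begin{lemma}\label{lem:norming}
For every $n\ge1$ and every leaf $t$ of $T_n$ we have $\sup_B|\varphi_t|\le1+3\cdot2^{-n}$.
\end{lemma}

\begin{proof}
\emph{Older points.} Let $(p,q,x)\in D_{n-1}$. By Lemma~\ref{lem:structure}(a), $p,q\in\operatorname{conv}G_n$, so \eqref{eq:phi} gives $|\varphi_t(p-q+x)|=|\varphi_t(x)|\le\frac12$.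

\emph{Points of stage $n$.} The points of $\pi(A_n)$ are $p_s-b_n+x$ and $a_n-q_s+x$ with $s$ a leaf of $T_n$ and $x\in R_s$. By \eqref{eq:upper}, $|\varphi_t|\le1+2^{-n}+(2n+3)\varepsilon_n=1+2\cdot2^{-n}$ on $\pi(A_n)$, and also on $\pi(\iota(A_n))=-\pi(A_n)$. By \eqref{eq:Dn} and convexity, $|\varphi_t|\le1+2\cdot2^{-n}$ on $\pi(D_n)$.

\emph{Later points.} Let $m>n$, let $s$ be a leaf of $T_m$ and $x\in R_s$. Then $w=a_m-b_m+x\in\pi(D_{m-1})$, and
\[
p_s-b_m+x=w+(p_s-a_m),\qquad a_m-q_s+x=w-(q_s-b_m).
\]
All functionals of $T_n$ belong to $\Phi_m$, so (T2) for $T_m$ gives $|\varphi_t(d_\mu)|\le2\varepsilon_m$ for every non-root node $\mu$ of $T_m$. By \eqref{eq:telescope}, $p_s-a_m$ and $q_s-b_m$ are sums of $m$ such increments, so $\varphi_t$ has modulus at most $2m\varepsilon_m\le2^{-m}$ on each. By symmetry, \eqref{eq:Dn} and convexity,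
\[
\sup_{\pi(D_m)}|\varphi_t|\le\sup_{\pi(D_{m-1})}|\varphi_t|+2^{-m}.
\]
Since $\sum_{m>n}2^{-m}=2^{-n}$, we get $|\varphi_t|\le1+3\cdot2^{-n}$ on $\bigcup_m\pi(D_m)$, and on $B$ by continuity.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $W\subseteq B$ be nonempty and relatively weakly open, $\Xi\subset X^{**}$ finite, and $\tau>0$. By Lemma~\ref{lem:structure}(b) and the continuity of $\pi$, the points $\pi(p,q,x)$ with $(p,q,x)\in D_m$, $(p,q)\in Q_m$, $m\ge0$, are norm dense in $B$. As $W$ is relatively norm open in $B$, it contains such a point $w=p-q+x$. Choose $h_1,\dots,h_k\in U_{X^*}$ and $\rho>0$ with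
\[
\{y\in B:|h_j(y-w)|<\rho\text{ for all }j\le k\}\subseteq W,
\]
and let $M=1+\max_{\zeta\in\Xi}|\zeta|$, with $M=1$ if $\Xi=\emptyset$.

By Lemma~\ref{lem:structure}(c) there are infinitely many $n>m$ with $(a_n,b_n)=(p,q)$. Take such an $n$ with $n\ge k$, $n\ge1+\#\Xi$ and $n\varepsilon_n<\rho$; all large ones qualify. Apply (T5) for $T_n$ to $h_1,\dots,h_k$ and to the elements $x$ and $\zeta/M$ $(\zeta\in\Xi)$ of $U_{X^{**}}$, padding both lists with zeros to length $n$. The set $\Xi$ costs nothing here: it is tested together with $x$. We obtain a leaf $s$ of $T_n$ such that, for $1\le i\le2n$,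
\[
|h_j(d_{s|i})|<\varepsilon_n\ \ (j\le k),\qquad|f_{s|i}(x)|<\varepsilon_n,\qquad|\zeta(f_{s|i})|\le M\varepsilon_n\ \ (\zeta\in\Xi).
\]
Since $(a_n,b_n,x)=(p,q,x)\in D_m\subseteq D_{n-1}$, we have $x\in R_s$. Hence
\[
y^+=p_s-b_n+x,\qquad y^-=a_n-q_s+x
\]
belong to $\pi(A_n)\subseteq B$. By \eqref{eq:telescope}, $y^+-w=p_s-a_n$ and $w-y^-=q_s-b_n$ are sums of $n$ increments $d_{s|i}$. So $|h_j(y^\pm-w)|<n\varepsilon_n<\rho$ for $j\le k$, and $y^\pm\in W$.

By \eqref{eq:lower} and $(2n+2)\varepsilon_n\le2^{-n}$ we have $\varphi_s(y^+)\ge1-2^{-n}$ and $\varphi_s(y^-)\le-1+2^{-n}$. The weights in $\varphi_s$ add up to $2$, so $|\zeta(\varphi_s)|\le2M\varepsilon_n$ for $\zeta\in\Xi$. Put $g=\varphi_s/(1+3\cdot2^{-n})$. Lemma~\ref{lem:norming} gives $\|g\|=\sup_B|g|\le1$, and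
\[
g(y^+)\ge\frac{1-2^{-n}}{1+3\cdot2^{-n}},\qquad g(y^-)\le-\frac{1-2^{-n}}{1+3\cdot2^{-n}},\qquad|\zeta(g)|\le2M\varepsilon_n\quad(\zeta\in\Xi).
\]
The data $w,x,h_j,\rho,\Xi,M$ do not depend on $n$, and $n$ can be taken arbitrarily large. For $n$ large enough, $g(y^+)>1-\tau$, $g(y^-)<-1+\tau$ and $|\zeta(g)|<\tau$ for all $\zeta\in\Xi$. This proves Theorem~\ref{thm:main}, and with it Theorem~\ref{thm:radius} and Corollary~\ref{cor:char}. \qed

\begin{thebibliography}{1}

\bibitem{LR}
Gin\'es L\'opez-P\'erez and Abraham Rueda Zoca,
\emph{Strongly regular Banach spaces with big weakly open subsets in the unit ball},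
arXiv:2607.12471 (2026).

\end{thebibliography}
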